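\title{The largest part of the wave-front set and the first occurrence of local descents for $p$-adic orthogonal groups}

\begin{abstract}
Let $\pi$ be a nonzero smooth representation of a special orthogonal group $\mathrm{SO}(V)$ over a $p$-adic field of characteristic zero. We compare two measures of the size of $\pi$: the largest Jordan block $a(\pi)$ of a nilpotent orbit whose twisted Jacquet module of $\pi$ is nonzero, and the first occurrence index $\ell_0(\pi)$ of the local descents of Bessel type. We prove that $a(\pi)$ is always $2\ell_0(\pi)+1$ or $2\ell_0(\pi)+2$, and that $a(\pi)=2\ell_0(\pi)+1$ when $\pi$ is irreducible and tempered, or irreducible and induced from a real unramified twist of a tempered representation. This proves a conjecture of Jiang and Zhang: if $\pi$ has a generic local $L$-parameter and its wave-front set is a single partition $[p_1p_2\cdots p_r]$, then $p_1=2\ell_0(\pi)+1$. An example in $\mathrm{SO}(4)$ shows that genericity cannot be dropped.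
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $F$ is a $p$-adic local field of characteristic zero with normalized absolute value $|\cdot|$, and $\psi$ is a fixed nontrivial additive character of $F$. Let $(V,q)$ be a non-degenerate quadratic space over $F$ of dimension $d\ge1$, with associated symmetric bilinear form $(\cdot,\cdot)$. We write $G=\mathrm{SO}(V)$ for the group of $F$-points and $\mathfrak g=\mathfrak{so}(V)$. Representations are complex and smooth. For a closed subgroup $R\subset G$ and a character $\chi$ of $R$, the space of twisted coinvariants $\pi_{R,\chi}$ is the quotient of $\pi$ by the span of the vectors $\pi(r)v-\chi(r)v$; we write $\pi_R$ when $\chi=1$.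

\subsection*{The wave-front set}
A representation with a nonzero Whittaker model is as large as possible. To measure the size of the others, one attaches an analogue of the Whittaker model to every unipotent orbit. The exponential map identifies nilpotent elements of $\mathfrak g$ with unipotent elements of $G$, and we work with nilpotent orbits. Put
\[
B(Z,Z')=\tfrac12\,\mathrm{tr}(ZZ'),\qquad \varphi_f(Z)=B(f,Z),\qquad \psi_f(\exp Z)=\psi(\varphi_f(Z))\quad(Z\text{ nilpotent}).
\]
For a semisimple $h\in\mathfrak g$ with rational eigenvalues let $\mathfrak g^h_i$ be the $i$-eigenspace of $\mathrm{ad}\,h$, and let $\mathfrak g^h_{\ge i}$, $\mathfrak g^h_{>i}$ be the corresponding sums of eigenspaces. Every nilpotent $f\in\mathfrak g$ lies in an $\mathfrak{sl}_2$-triple $(e,h,f)$ of $\mathfrak g$, that is, $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$; such an $h$ is called \emph{neutral} for $f$, and any two neutral elements for $f$ are conjugate under the centralizer of $f$ in $G$. The functional $\varphi_f$ vanishes on $\mathfrak g^h_i$ for $i\ne2$. It therefore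 kills $[\mathfrak g^h_{\ge2},\mathfrak g^h_{\ge2}]\subset\mathfrak g^h_{\ge4}$, and $\psi_f$ is a character of $\exp\mathfrak g^h_{\ge2}$. The \emph{twisted Jacquet module} of $\pi$ attached to $f$ is
\[
\mathcal J_f(\pi)=\pi_{\exp\mathfrak g^h_{\ge2},\,\psi_f}.
\]
Up to isomorphism it depends only on the $F$-rational orbit $\mathcal O=\mathrm{Ad}(G)f$, and we also write $\mathcal J_{\mathcal O}(\pi)$. The regular orbit of a quasi-split group gives the Whittaker model, and $\mathcal J_0(\pi)=\pi$.

The sizes of the Jordan blocks of $f$ on $V$ form an orthogonal partition $\underline p=[p_1p_2\cdots p_r]$ of $d$, with $p_1\ge\cdots\ge p_r>0$; orthogonal means that even parts occur with even multiplicity. This partition depends only on the $F$-stable orbit of $f$. Partitions are ordered by dominance: $\underline p\le\underline p'$ if $p_1+\cdots+p_i\le p'_1+\cdots+p'_i$ for all $i$. This order corresponds to the closure order of unipotent orbits. Let $\mathfrak p(\pi)$ be the set of partitions $\underline p$ such that $\mathcal J_f(\pi)\ne0$ for some nilpotent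 $f\in\mathfrak g$ with partition $\underline p$, and let $\mathfrak p^m(\pi)$, the \emph{algebraic wave-front set} of $\pi$, be the set of maximal members of $\mathfrak p(\pi)$. Another normalization of $B$ or $\psi$ replaces $f$ by a nonzero scalar multiple, which has the same partition and the same neutral elements, so $\mathfrak p(\pi)$ does not depend on these choices.

\subsection*{Local descents}
A \emph{$j$-frame} is a family of vectors $e_{\pm1},\dots,e_{\pm j}$ in $V$ such that $\langle e_1,\dots,e_j\rangle$ and $\langle e_{-1},\dots,e_{-j}\rangle$ are totally isotropic and $(e_i,e_{-i'})=\delta_{ii'}$. Let $W_j$ be the orthogonal complement of the span of the frame, and let $N_j$ be the unipotent radical of the parabolic subgroup of $G$ that stabilizes the flag $\langle e_1\rangle\subset\langle e_1,e_2\rangle\subset\cdots\subset\langle e_1,\dots,e_j\rangle$. For $w\in W_j$ the formula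
\begin{equation}\label{eq:bessel}
\psi_{j,w}(v)=\psi\Big(\sum_{i=1}^{j-1}(ve_{i+1},e_{-i})+(vw,e_{-j})\Big),\qquad v\in N_j,
\end{equation}
defines a character of $N_j$ (Lemma~\ref{lem:frames}); for $j=0$ the group $N_0$ is trivial and $W_0=V$. The proofs use these characters for isotropic $w$ and for $w=0$, but the descents are defined with anisotropic vectors. Let $\ell$ be at most the Witt index of $V$, with $2\ell<d$, so that $\ell$-frames exist and $W_\ell\ne0$. For anisotropic $w_0\in W_\ell$, the \emph{$\ell$-th local descent} of $\pi$ is the twisted Jacquet module of Bessel type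
\[
\mathcal J_{\ell,w_0}(\pi)=\pi_{N_\ell,\psi_{\ell,w_0}},
\]
a smooth representation of the group $\mathrm{SO}(w_0^\perp\cap W_\ell)$, which stabilizes $\psi_{\ell,w_0}$. For $\ell=0$ it is the restriction of $\pi$ to $\mathrm{SO}(w_0^\perp)$. The \emph{first occurrence index} $\ell_0(\pi)$ of $\pi\ne0$ is the largest $\ell$ in this range such that $\mathcal J_{\ell,w_0}(\pi)\ne0$ for some anisotropic $w_0\in W_\ell$. It exists because $\ell=0$ qualifies, and it does not depend on the frames: by Witt's theorem two $\ell$-frames are conjugate under $\mathrm O(V)$, and since $W_\ell\ne0$ a reflection in an anisotropic vector of $W_\ell$ corrects the determinant.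

\subsection*{The conjecture}
Assume for the moment that $G$ is quasi-split, and write $G=G_n^*$ with $n=\lfloor d/2\rfloor$. A local $L$-parameter of $G_n^*$ is a local Arthur parameter that is trivial on the Arthur $\mathrm{SL}_2(\mathbb C)$, that is, an admissible homomorphism $\phi:W_F\times\mathrm{SL}_2(\mathbb C)\to{}^LG_n^*$. Let $\Pi_\phi(G_n^*)$ be its local $L$-packet as defined by M\oe glin--Waldspurger. The parameter $\phi$ is \emph{generic} if $\Pi_\phi(G_n^*)$ contains a member with a nonzero Whittaker model. The following conjecture comes from the paper \cite{JZ} of Jiang and Zhang.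

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\phi$ be a generic local $L$-parameter of $G_n^*$ and $\pi\in\Pi_\phi(G_n^*)$. If $\mathfrak p^m(\pi)$ consists of a single partition $\underline p=[p_1p_2\cdots p_r]$, then $p_1=2\ell_0(\pi)+1$.}
\medskip

To see why one would guess this, note that $\mathcal J_{\ell,w_0}(\pi)$ is the twisted Jacquet module of a nilpotent element whose partition is the hook $[2\ell+1,1^{d-2\ell-1}]$ (Lemma~\ref{lem:frames}), and that a partition $\underline p$ of $d$ dominates this hook exactly when $p_1\ge2\ell+1$. So the descents see only the largest part, and $2\ell_0+1\le p_1$. Equality holds at both ends of the scale: the trivial representation has $p_1=1$ and $\ell_0=0$, and a generic representation has $p_1=2\ell+1$ and $\ell_0=\ell$, where $\ell=n$ for $d=2n+1$ and $\ell=n-1$ for $d=2n$, the Whittaker model being itself a descent. In between, the conjecture makes two separate claims. First, non-vanishing at a large orbit should force non-vanishing at the largest hook with odd leading part below it. Second, $p_1$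 should be odd, although an orthogonal partition may well begin with a pair of even parts. We show that the first claim holds for every representation, and that the second is a consequence of temperedness.

\subsection*{Results}
From now on $V$ is any non-degenerate quadratic space. For a smooth representation $\pi\ne0$ of $G$ put
\[
a(\pi)=\max\{p_1:\ [p_1p_2\cdots]\in\mathfrak p(\pi)\},
\]
which makes sense because $[1^d]\in\mathfrak p(\pi)$. Every member of the finite poset $\mathfrak p(\pi)$ lies below a maximal member, so $a(\pi)$ is also the maximum of the largest parts of the members of $\mathfrak p^m(\pi)$. In particular $a(\pi)=p_1$ if $\mathfrak p^m(\pi)=\{\underline p\}$.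

\begin{theorem}\label{thm:A}
For every smooth representation $\pi\ne0$ of $G$ we have $a(\pi)\in\{2\ell_0(\pi)+1,\,2\ell_0(\pi)+2\}$, that is, $\ell_0(\pi)=\lfloor(a(\pi)-1)/2\rfloor$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $\pi$ is irreducible and tempered, then $a(\pi)$ is odd, so $a(\pi)=2\ell_0(\pi)+1$.
\end{theorem}

\begin{theorem}\label{thm:C}
Suppose that $\pi=\mathrm{Ind}_P^G(\tau_1|\det|^{s_1}\otimes\cdots\otimes\tau_t|\det|^{s_t}\otimes\pi_0)$ is irreducible, where the $\tau_i$ are irreducible tempered representations of general linear groups, $\pi_0$ is irreducible tempered and $s_i\in\mathbb R$. Then $a(\pi)=2\ell_0(\pi)+1$.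
\end{theorem}

\begin{corollary}\label{cor:main}
The conjecture holds: if $\phi$ is generic, $\pi\in\Pi_\phi(G_n^*)$ and $\mathfrak p^m(\pi)=\{\underline p\}$, then $p_1=2\ell_0(\pi)+1$.
\end{corollary}

Quasi-splitness plays no role in Theorems~\ref{thm:A}--\ref{thm:C}. The genericity of $\phi$ is used only to put the members of $\Pi_\phi(G_n^*)$ in the form required by Theorem~\ref{thm:C}, and it cannot be dropped (Example~\ref{ex:sharp}). The hypothesis that $\mathfrak p^m(\pi)$ is a singleton serves only to identify $a(\pi)$ with $p_1$: without it, for $\phi$ generic and $\pi\in\Pi_\phi(G_n^*)$, the maximum of the largest parts of the members of $\mathfrak p^m(\pi)$ is $2\ell_0(\pi)+1$.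

The parity argument is already visible for split $\mathrm{SO}(4)$, which we treat by hand in Section~\ref{sec:so4}. The technical tool for the general case is an exchange lemma (Section~\ref{sec:exchange}), which moves a twisted coinvariant space from one unipotent group to another and keeps track of a torus action. Section~\ref{sec:largest} uses it to strip a partition down to its top: $[2\ell+1,1,\dots,1]$ if the largest part is odd and $[2k,2k,1,\dots,1]$ if it is even. Section~\ref{sec:even} analyzes the even case, and Section~\ref{sec:proofs} deduces the theorems.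

\section{Preliminaries}\label{sec:prelim}

\subsection{The Lie algebra as $\Lambda^2V$}
For $u,v\in V$ let $(u\wedge v)(x)=(v,x)u-(u,x)v$. This identifies $\Lambda^2V$ with $\mathfrak g$, and $[Z,u\wedge v]=Zu\wedge v+u\wedge Zv$ for $Z\in\mathfrak g$. The trace of $x\mapsto(v,x)Zu-(u,x)Zv$ is $(v,Zu)-(u,Zv)=2(Zu,v)$, and $B$ is invariant, so
\begin{equation}\label{eq:B}
B(Z,u\wedge v)=(Zu,v),\qquad \varphi_f([Y,Z])=B([f,Y],Z).
\end{equation}
If $V=X\perp V'$, $\xi,\eta\in X$ and $x,y\in V'$, then $(\xi\wedge x)\eta=-(\xi,\eta)x$ and $(\xi\wedge x)y=(x,y)\xi$, hence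
\begin{equation}\label{eq:bracket}
[\xi\wedge x,\eta\wedge y]=(x,y)\,\eta\wedge\xi-(\xi,\eta)\,x\wedge y.
\end{equation}
If $h\in\mathfrak g$ is semisimple with rational eigenvalues, the form $(\cdot,\cdot)$ pairs the $i$-eigenspace of $h$ on $V$ perfectly with the $(-i)$-eigenspace and trivially with the others; the same holds for $B$ and the spaces $\mathfrak g^h_i$. An element of $G$ that commutes with $f$ fixes $\varphi_f$. From the representation theory of $\mathfrak{sl}_2$ we use that, in a finite-dimensional module for a triple $(e,h,f)$, the operator $f$ maps weight $i$ to weight $i-2$ injectively for $i\ge1$ and surjectively for $i\le1$.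

Our nilpotent elements are given by their action on a basis, and the next lemma lets us read off a neutral element.

\begin{lemma}\label{lem:triple}
Let $f,h\in\mathfrak g$. Suppose that $V$ has a basis that is a union of strings $v,fv,\dots,f^{m-1}v$ with $f^mv=0$, on each of which $h$ acts with eigenvalues $m-1,m-3,\dots,1-m$. Then $h$ is neutral for $f$.
\end{lemma}

\begin{proof}
String by string, $h$ and $f$ lie in a triple $(e,h,f)$ of $\mathfrak{gl}(V)$. Let $*$ be the adjoint for $(\cdot,\cdot)$. The map $Z\mapsto-Z^*$ is an automorphism of $\mathfrak{gl}(V)$ that fixes $\mathfrak g$ pointwise, so $(-e^*,h,f)$ is also a triple. Hence $e+e^*$ commutes with $f$ and has $\mathrm{ad}\,h$-weight $2$. Since $\mathrm{ad}\,f$ is injective on positive weights, $e+e^*=0$, that is, $e\in\mathfrak g$.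
\end{proof}

\subsection{Frames and their nilpotent elements}
Given a $j$-frame and $w\in W_j$, put
\[
f_{j,w}=\sum_{i=1}^{j-1}e_{i+1}\wedge e_{-i}+w\wedge e_{-j}\in\mathfrak g
\]
(and $f_{0,w}=0$). Explicitly, $f_{j,w}$ sends $e_i\mapsto e_{i+1}$ and $e_{-(i+1)}\mapsto-e_{-i}$ for $i<j$, $e_j\mapsto w$, $e_{-1}\mapsto0$, and $x\mapsto-(w,x)e_{-j}$ for $x\in W_j$. Let $h_j\in\mathfrak g$ act on $e_{\pm i}$ by $\pm2(j+1-i)$ and on $W_j$ by $0$.

\begin{lemma}\label{lem:frames}
\begin{enumerate}
\item[(a)] $\mathrm{Lie}\,N_j=\mathfrak g^{h_j}_{\ge2}$; it is spanned by the elements $e_i\wedge e_{i'}$ and $e_i\wedge e_{-i'}$ with $i<i'$, and by the spaces $e_i\wedge W_j$.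
\item[(b)] For every $w\in W_j$, $\psi_{j,w}$ is a character of $N_j$, equal to the restriction of $\psi_{f_{j,w}}$.
\item[(c)] If $w_0\in W_\ell$ is anisotropic, then $h_\ell$ is neutral for $f_{\ell,w_0}$, the partition of $f_{\ell,w_0}$ is $[2\ell+1,1^{d-2\ell-1}]$, and $\mathcal J_{\ell,w_0}(\pi)=\mathcal J_{f_{\ell,w_0}}(\pi)$.
\end{enumerate}
In particular, for every smooth $\pi\ne0$,
\begin{equation}\label{eq:easy}
2\ell_0(\pi)+1\le a(\pi).
\end{equation}
\end{lemma}

\begin{proof}
(a) The subalgebra $\mathfrak g^{h_j}_{\ge0}$ is the stabilizer of the filtration of $V$ by $h_j$-weights, which consists of the flag and its orthogonal complements. Its nilradical is $\mathfrak g^{h_j}_{>0}=\mathfrak g^{h_j}_{\ge2}$, all weights being even, and the listed elements are the wedges of weight vectors of positive total weight.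

(b) The element $f=f_{j,w}$ has $h_j$-weight $-2$, so $\varphi_f$ is supported in weight $2$ and $\psi_f$ is a character of $N_j$. By \eqref{eq:B} and the symmetry of $B$, $\varphi_f(Z)=\sum_{i<j}(Ze_{i+1},e_{-i})+(Zw,e_{-j})$. Let $v=\exp Z$ with $Z\in\mathfrak g^{h_j}_{\ge2}$. In each term of \eqref{eq:bessel} the two vectors have weights that add up to $-2$, so only the part of $v$ that raises weights by exactly $2$ contributes. The identity raises weights by $0$ and $Z^m$ by at least $2m$, so $v$ may be replaced by $Z$ in \eqref{eq:bessel}.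

(c) The vectors $e_1,\dots,e_\ell,w_0,e_{-\ell},\dots,e_{-1}$ are nonzero multiples of the members of one string of length $2\ell+1$, since $w_0\mapsto-(w_0,w_0)e_{-\ell}$ with $(w_0,w_0)\ne0$; their $h_\ell$-weights are $2\ell,2\ell-2,\dots,-2\ell$. Both $f_{\ell,w_0}$ and $h_\ell$ kill $W_\ell\cap w_0^\perp$. Apply Lemma~\ref{lem:triple}, then (a) and (b).
\end{proof}

\subsection{Coinvariants}
The dual of $\pi_{R,\chi}$ is $\mathrm{Hom}_R(\pi,\chi)$, so $\pi_{R,\chi}\ne0$ implies $\pi_{R',\chi}\ne0$ for every subgroup $R'\subset R$. An element of $G$ that normalizes $R$ and fixes $\chi$ acts on $\pi_{R,\chi}$. If $R$ is normal in $R_1$ and $\chi_1$ is a character of $R_1$ extending $\chi$, then $\pi_{R_1,\chi_1}=(\pi_{R,\chi})_{R_1,\chi_1}$. If $\mathfrak r$ is a Lie algebra of nilpotent endomorphisms and $\varphi\in\mathfrak r^*$ kills $[\mathfrak r,\mathfrak r]$, then $\psi_\varphi(\exp Z)=\psi(\varphi(Z))$ is a character of $\exp\mathfrak r$, by the Campbell--Hausdorff formula.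

\subsection{Results quoted}
\begin{enumerate}
\item[(Q1)] \emph{Kirillov theory over $F$} (van Dijk \cite{vD}). Let $R=\exp\mathfrak r$ be unipotent over $F$, $\varphi\in\mathfrak r^*$, and $\mathfrak p$ a \emph{polarization}, that is, a subalgebra with $\mathfrak p=\{x\in\mathfrak r:\varphi([x,\mathfrak p])=0\}$. Put $P=\exp\mathfrak p$. Then the compactly induced representation $\text{c-ind}_P^R\psi_\varphi$ is irreducible and admissible.
\item[(Q2)] (Bernstein--Zelevinsky \cite{BZ}.) A smooth module of a vector group $F^r$ is the space of compactly supported sections of a sheaf on the dual group, whose stalk at a character is the corresponding twisted coinvariant space. So a smooth module all of whose twisted coinvariants vanish is $0$. Twisted coinvariants of unipotent groups are exact functors.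
\item[(Q3)] (Casselman; Waldspurger \cite[Prop.~III.2.2]{Wa}.) Let $\pi$ be irreducible tempered, $P=MU$ a parabolic subgroup, $A_M$ the maximal split torus in the center of $M$, and $\delta_P(m)=|\det\mathrm{Ad}(m)|_{\mathrm{Lie}\,U}|$. If $\chi$ is a character of $A_M$ that occurs as a generalized eigencharacter in $\delta_P^{-1/2}\otimes\pi_U$, then $|\chi(a)|\le1$ for all $a\in A_M$ such that $|\alpha(a)|\le1$ for all roots $\alpha$ of $A_M$ in $\mathrm{Lie}\,U$.
\item[(Q4)] (M\oe glin--Waldspurger \cite{MW87} for $p\ne2$; Varma \cite{Va} for $p=2$.) Recall the Harish-Chandra expansion at $1$: near $0$, the character of an irreducible $\pi$, pulled back to $\mathfrak g$, equals $\sum_{\mathcal O}c_{\mathcal O}(\pi)\hat\mu_{\mathcal O}$, where $\mathcal O$ runs over the finitely many nilpotent $G$-orbits and $\hat\mu_{\mathcal O}$ is the Fourier transform of the invariant measure on $\mathcal O$; the $\hat\mu_{\mathcal O}$ are linearly independent near $0$. The orbits $\mathcal O$ that are maximal for the closure order among those with $\mathcal J_{\mathcal O}(\pi)\ne0$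 are exactly those that are maximal among those with $c_{\mathcal O}(\pi)\ne0$, and for these $c_{\mathcal O}(\pi)>0$.
\item[(Q5)] (M\oe glin--Waldspurger \cite{MW12} for quasi-split orthogonal and symplectic groups; Heiermann \cite{He} in general.) If an $L$-packet contains a generic representation, then all standard modules whose Langlands quotients are members of the packet are irreducible.
\end{enumerate}

We also use the Stone--von Neumann theorem in the following form. Let $\mathcal H$ be a Heisenberg group over $F$ with center $F$, let $L$ be a Lagrangian subspace of the symplectic space $\mathcal H/F$, viewed as a subgroup of $\mathcal H$, and let $\omega=\text{c-ind}_{LF}^{\mathcal H}(1\otimes\psi)$. Then $\omega$ is irreducible with $\mathrm{End}_{\mathcal H}(\omega)=\mathbb C$, and for every smooth $\mathcal H$-module $T$ on which the center acts by $\psi$, the evaluation map $\mathrm{Hom}_{\mathcal H}(\omega,T)\otimes\omega\to T$ is an isomorphism.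

Facts (Q2) and (Q3) will be applied through two lemmas.

\begin{lemma}\label{lem:trivial}
Let $T$ be a smooth module of a vector group $D$. If $T_{D,\chi}=0$ for every character $\chi\ne1$, then $D$ acts trivially on $T$.
\end{lemma}

\begin{proof}
Let $T'$ be the kernel of $T\to T_D$. By exactness $T'_{D,\chi}$ is the kernel of $T_{D,\chi}\to(T_D)_{D,\chi}$. For $\chi\ne1$ the source is $0$, and for $\chi=1$ the map is the identity of $T_D$. So all twisted coinvariants of $T'$ vanish, $T'=0$ by (Q2), and $T=T_D$.
\end{proof}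

\begin{lemma}\label{lem:exponent}
Let $\pi$, $P=MU$ and $a\in A_M$ be as in \emph{(Q3)}. Let $T\ne0$ be a quotient of the vector space $\pi_U$ by an $a$-stable subspace, and suppose that $a$ acts on $T$ by a scalar $m$. Then $|m|\,\delta_P(a)^{-1/2}\le1$.
\end{lemma}

\begin{proof}
The Jacquet module $\pi_U$ is an admissible $M$-module of finite length, hence a finite direct sum of generalized eigenspaces of $A_M$. One of them, with character $\chi'$, contains a vector $v$ with nonzero image $\bar v$ in $T$. From $(a-\chi'(a))^rv=0$ for large $r$ we get $(m-\chi'(a))^r\bar v=0$, so $m=\chi'(a)$. Apply (Q3) to $\chi=\delta_P^{-1/2}\chi'$.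
\end{proof}

\section{The model case: split $\mathrm{SO}(4)$}\label{sec:so4}

The smallest orthogonal partition with even largest part is $[2,2]$. Let $V=M_2(F)$ and $q=\det$. Then
\[
G=\{(g_1,g_2)\in\mathrm{GL}_2(F)^2:\det g_1=\det g_2\}/F^\times
\]
acts by $x\mapsto g_1xg_2^{-1}$, and $\mathfrak g=\mathfrak{sl}_2\times\mathfrak{sl}_2$ acts by $x\mapsto Y_1x-xY_2$, with $B((Y_1,Y_2),(Z_1,Z_2))=\mathrm{tr}(Y_1Z_1)+\mathrm{tr}(Y_2Z_2)$. Since $V$ is the tensor product of two-dimensional modules of the two factors, a nilpotent $(Y_1,Y_2)$ has partition $[3,1]$ if both $Y_i$ are nonzero, $[2,2]$ if exactly one is, and $[1^4]$ otherwise. Let $U_1$, $U_2$ be the upper triangular unipotent subgroups of the two factors $\mathrm{SL}_2(F)$. After conjugation, a nonzero $Y_i$ is lower triangular with neutral element $\mathrm{diag}(1,-1)$. So the twisted Jacquet modules of type $[3,1]$ are the spaces $\pi_{U_1U_2,\chi_1\otimes\chi_2}$, and those of type $[2,2]$ are the spaces $\pi_{U_1,\chi_1}$ and $\pi_{U_2,\chi_2}$, where $\chi_i$ runs over the nontrivial characters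 of $U_i$.

\begin{example}\label{ex:sharp}
Let $\sigma$ be an irreducible infinite-dimensional representation of $\mathrm{PGL}_2(F)$ and $\pi(g_1,g_2)=\sigma(g_2)$. It is irreducible because $(g_1,g_2)\mapsto g_2$ maps $G$ onto $\mathrm{PGL}_2(F)$. The group $U_1$ acts trivially, so the modules of type $[3,1]$ vanish, while $\pi_{U_2,\chi_2}$ is the Whittaker module of $\sigma$, which is nonzero. Hence $\mathfrak p^m(\pi)=\{[2,2]\}$, and $\ell_0(\pi)=0$ by \eqref{eq:easy}. Here $p_1=2=2\ell_0+2$. So the second value in Theorem~\ref{thm:A} occurs, and the genericity hypothesis on $\phi$ in the conjecture cannot be dropped.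
\end{example}

Let us prove Theorem~\ref{thm:B} for this group. Suppose that $\pi$ is irreducible with $a(\pi)=2$, so $[2,2]\in\mathfrak p(\pi)$ and $[3,1]\notin\mathfrak p(\pi)$. Exchanging the roles of the factors if necessary, $T=\pi_{U_2,\chi_2}\ne0$ for some $\chi_2\ne1$. The first factor $S=\mathrm{SL}_2(F)$ commutes with $U_2$, so it acts on $T$.
\begin{enumerate}
\item[(1)] For $\chi_1\ne1$, $T_{U_1,\chi_1}$ is a module of type $[3,1]$ and vanishes. By Lemma~\ref{lem:trivial}, $U_1$ acts trivially on $T$.
\item[(2)] The group $\mathrm{SL}_2(F)$ is generated by $U_1$ and its conjugate, the lower triangular unipotent subgroup. So $S$ acts trivially on $T$; in particular $z(t)=(\mathrm{diag}(t,t^{-1}),1)$ does.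
\item[(3)] The group $U_1$ is the unipotent radical of the parabolic subgroup $P=\{g_1\text{ upper triangular}\}$, and $z(t)\in A_M$ for the Levi subgroup $M=\{g_1\text{ diagonal}\}$. By (1), $T=T_{U_1}=(\pi_{U_1})_{U_2,\chi_2}$ is a quotient of the Jacquet module. On it $z(t)$ acts by $1$, while $\delta_P(z(t))^{-1/2}=|t|^{-1}>1$ for $|t|<1$. By Lemma~\ref{lem:exponent}, $\pi$ is not tempered.
\end{enumerate}

The general proof follows these steps with $[2,2]$ replaced by $[2k,2k,1^{d'}]$ and $[3,1]$ by $[2k+1,2k-1,1^{d'}]$. A group $S\cong\mathrm{SL}_2(F)$ still centralizes the nilpotent element, but each step meets a difficulty. In (1), the Fourier coefficients along the unipotent subgroup of $S$ are no longer modules $\mathcal J_{\mathcal O}$; they become so after an exchange of unipotent groups. In (2), for $d'>0$ a Heisenberg group acts on $T$, so $S$ cannot act trivially, and the torus acquires the factor $|t|^{d'/2}$. In (3), $T$ is no longer a quotient of a Jacquet module and has to be carried to one through a chain of exchanges, each of which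 rescales the action of $z(t)$. Before all this, an arbitrary partition with largest part $2k$ has to be reduced to $[2k,2k,1^{d'}]$.

\section{The exchange lemma}\label{sec:exchange}

For a Heisenberg group, coinvariants with respect to two different Lagrangian subspaces vanish simultaneously, because both compute the multiplicity space of the same irreducible representation. The following lemma is the same statement for two polarizations of a unipotent group. We write down the intertwining integral, because the proof of Theorem~\ref{thm:B} depends on how it rescales a torus action.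

\begin{lemma}\label{lem:exchange}
Let $\mathfrak r$ be a subalgebra of $\mathfrak g$ contained in $\mathfrak g^\kappa_{>0}$ for some semisimple $\kappa\in\mathfrak g$ with rational eigenvalues. Let $\mathfrak r=\mathfrak c\oplus\mathfrak x\oplus\mathfrak y$ as vector spaces, with $\mathfrak c$, $\mathfrak p=\mathfrak c\oplus\mathfrak y$ and $\mathfrak p'=\mathfrak c\oplus\mathfrak x$ subalgebras, and put $P=\exp\mathfrak p$, $P'=\exp\mathfrak p'$. Let $\varphi\in\mathfrak r^*$ satisfy $\varphi([\mathfrak p,\mathfrak p])=\varphi([\mathfrak p',\mathfrak p'])=0$, and assume that $(x,y)\mapsto\varphi([x,y])$ is a perfect pairing $\mathfrak x\times\mathfrak y\to F$. Let $\pi$ be a smooth representation of $G$.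
\begin{enumerate}
\item[(a)] There is a linear bijection $\lambda\mapsto\lambda'$ from $\mathrm{Hom}_P(\pi,\psi_\varphi)$ to $\mathrm{Hom}_{P'}(\pi,\psi_\varphi)$. In particular $\pi_{P,\psi_\varphi}\ne0$ if and only if $\pi_{P',\psi_\varphi}\ne0$.
\item[(b)] If $g\in G$ normalizes $P$ and $P'$, fixes $\psi_\varphi$ on both, and acts on $\pi_{P,\psi_\varphi}$ by a scalar $m$, then it acts on $\pi_{P',\psi_\varphi}$ by the scalar $m\,|\det\mathrm{Ad}(g)|_{\mathfrak p'/\mathfrak c}|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Elements of $\mathfrak r$ strictly raise $\kappa$-weights on $V$, so $R=\exp\mathfrak r$ is a unipotent group; this is the only role of $\kappa$. Suppose $\varphi([c+x+y,\mathfrak p])=0$ with $c\in\mathfrak c$, $x\in\mathfrak x$, $y\in\mathfrak y$. Since $\varphi([c+y,\mathfrak y])=0$, we get $\varphi([x,\mathfrak y])=0$, so $x=0$. Thus $\mathfrak p$ is a polarization, and so is $\mathfrak p'$, the hypotheses being symmetric. The full induced representation $\mathrm{Ind}_P^R\psi_\varphi$ is the smooth dual of $\text{c-ind}_P^R\psi_{-\varphi}$,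 which is irreducible and admissible by (Q1). Hence $\mathrm{Ind}_P^R\psi_\varphi$ is irreducible and equals its nonzero subrepresentation $\text{c-ind}_P^R\psi_\varphi$: all its functions have compact support modulo $P$. The same holds for $P'$.

Let $C=P\cap P'=\exp\mathfrak c$. For $\mathcal F\in\mathrm{Ind}_P^R\psi_\varphi$ put
\[
(I\mathcal F)(r)=\int_{C\backslash P'}\mathcal F(p'r)\,\psi_\varphi(p')^{-1}\,dp'.
\]
To see that this converges, note that the quotient of a unipotent group by a closed subgroup is an affine variety, that orbits of unipotent groups on affine varieties are closed, and that $H^1(F,\cdot)$ of a unipotent group is trivial. So $C\backslash P'\to P\backslash R$ is the map on $F$-points of a closed immersion, hence a homeomorphism onto a closed subset, and the integrand is locally constant with compact support. The map $I$ is $R$-equivariant with values in $\mathrm{Ind}_{P'}^R\psi_\varphi$.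

We show that $I\ne0$. Let $K_1\subset R$ be a compact open subgroup such that $\psi_\varphi$ is trivial on $P\cap K_1$ and on $P'\cap K_1$. The image of $P'\cap K_1$ is an open neighborhood of the base point of $C\backslash P'$, so by the homeomorphism property there is a compact open subgroup $K_0\subset K_1$ with $P'\cap PK_0\subset C(P'\cap K_1)$. Let $\mathcal F$ be supported on $PK_0$ with $\mathcal F(pk)=\psi_\varphi(p)$. Take $p'\in P'\cap PK_0$ and write $p'=ck'$ with $c\in C$, $k'\in P'\cap K_1$. Then $k'\in PK_0$, say $k'=pk$ with $k\in K_0$, so $p\in P\cap K_1$ and $\mathcal F(k')=1=\psi_\varphi(k')$. Thus the integrand of $(I\mathcal F)(1)$ is $1$ on a nonempty open set and $0$ elsewhere, and $(I\mathcal F)(1)>0$.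

So $I$ is an isomorphism of irreducible representations. Frobenius reciprocity identifies $\lambda\in\mathrm{Hom}_P(\pi,\psi_\varphi)$ with the $R$-map $v\mapsto(r\mapsto\lambda(\pi(r)v))$. Composing with $I$ and evaluating at $1$ gives the bijection
\[
\lambda'(v)=\int_{C\backslash P'}\lambda(\pi(p')v)\,\psi_\varphi(p')^{-1}\,dp'.
\]
For (b), substitute $p'=gp''g^{-1}$ in the integral for $\lambda'(\pi(g)v)$. The measure is multiplied by $\Delta=|\det\mathrm{Ad}(g)|_{\mathfrak p'/\mathfrak c}|$ and $\lambda(\pi(gp'')v)=m\lambda(\pi(p'')v)$, so $\lambda'\circ\pi(g)=m\Delta\lambda'$. The functionals $\lambda'$ form the whole dual of $\pi_{P',\psi_\varphi}$, so $g$ acts on this space by $m\Delta$.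
\end{proof}

\section{Isolating the largest part}\label{sec:largest}

\begin{proposition}\label{prop:largest}
Let $\pi$ be smooth, $\underline p\in\mathfrak p(\pi)$ and $a=p_1$.
\begin{enumerate}
\item[(i)] If $a=2\ell+1$, then $\mathcal J_{\ell,w_0}(\pi)\ne0$ for some $\ell$-frame and some anisotropic $w_0\in W_\ell$.
\item[(ii)] If $a=2k$, then $\mathcal J_{f_{2k,0}}(\pi)\ne0$ for some $2k$-frame.
\end{enumerate}
\end{proposition}

The plan is to split $V=X\perp V'$, where $X$ carries one block of size $a$, or two if $a$ is even, and to pass from $f=f_X+f_{V'}$ to $f_X$. The obstacle is that the unipotent group of $f$ does not contain the unipotent group of $f_X$. The case $[3,3]$ shows what to do. Let $X$ and $V'$ have weight bases $u_2,u_0,u_{-2}$ and $v_2,v_0,v_{-2}$. Then $\mathfrak g^h_{\ge2}$ is spanned by $u_2\wedge u_0$, $u_2\wedge v_2$, $u_2\wedge v_0$, $v_2\wedge v_0$ and $u_0\wedge v_2$, while $\mathrm{Lie}\,N_1$ for $e_1=u_2$ is spanned by $u_2\wedge u_0$, $u_2\wedge v_2$, $u_2\wedge v_0$ and $u_2\wedge v_{-2}$. The missing element $u_2\wedge v_{-2}$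 is paired with the superfluous element $u_0\wedge v_2$: by \eqref{eq:bracket} and \eqref{eq:B}, $\varphi_f$ of their bracket is $(v_{-2},v_2)(fu_0,u_2)\ne0$. One exchange trades the second for the first, and then we restrict to $N_1$. This is the case $a=3$, $b=2$ of the proof below.

\begin{proof}
If $a=1$, then $\mathcal J_{0,w_0}(\pi)=\pi\ne0$. Let $a\ge2$, let $f$ have partition $\underline p$ and $\mathcal J_f(\pi)\ne0$, let $(e,h,f)$ be a triple, and write $\mathfrak g_i=\mathfrak g^h_i$. Let $V_i$ be the $h$-eigenspaces; $V_i=0$ for $|i|\ge a$.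

\medskip\noindent\emph{Splitting off the top.} On $V_{a-1}$ the form $\beta(u,v)=(u,f^{a-1}v)$ satisfies $\beta(u,v)=(-1)^{a-1}\beta(v,u)$, and it is non-degenerate because $f^{a-1}:V_{a-1}\to V_{1-a}$ is bijective. For $u,v\in V_{a-1}$,
\begin{equation}\label{eq:gram}
(f^mu,f^{m'}v)=(-1)^m\beta(u,v)\ \text{ if }m+m'=a-1,\qquad(f^mu,f^{m'}v)=0\ \text{ otherwise.}
\end{equation}
If $a$ is odd, $\beta$ is symmetric; choose $u$ with $\beta_0=\beta(u,u)\ne0$ and let $X$ be the span of the $f$-string of $u$. If $a$ is even, $\beta$ is alternating, so no single string spans a non-degenerate space; choose $u,u'$ with $\beta(u,u')=1$ and let $X$ be the span of their two strings. By \eqref{eq:gram}, $X$ is non-degenerate. Vectors of $V_{a-1}$ are killed by $e$, so $X$ is stable under the triple, and so is $V'=X^\perp$. Let $(e_X,h_X,f_X)$ be the triple of $\mathfrak g$ that agrees with $(e,h,f)$ on $X$ and is $0$ on $V'$.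

The element $f_X$ is the one in the statement. For $a=2\ell+1$ put $e_i=f^{i-1}u$, $e_{-i}=(-1)^{i-1}\beta_0^{-1}f^{2\ell+1-i}u$ for $1\le i\le\ell$, and $w_0=f^\ell u$. By \eqref{eq:gram} this is an $\ell$-frame, $(w_0,w_0)=(-1)^\ell\beta_0\ne0$ and $W_\ell=Fw_0\perp V'$. Moreover $fe_{-(i+1)}=-e_{-i}$ and $fw_0=(-1)^{\ell-1}\beta_0e_{-\ell}=-(w_0,w_0)e_{-\ell}$, so $f_X=f_{\ell,w_0}$, and $\mathcal J_{f_X}(\pi)=\mathcal J_{\ell,w_0}(\pi)$ by Lemma~\ref{lem:frames}(c). For $a=2k$ put $e_i=f^{i-1}u$ and $e_{-i}=(-1)^{i-1}f^{2k-i}u'$ for $1\le i\le2k$. By \eqref{eq:gram} and $\beta(u,u)=\beta(u',u')=0$ this is a $2k$-frame with $W_{2k}=V'$; also $fe_{2k}=0$ and $fe_{-(i+1)}=-e_{-i}$, so $f_X=f_{2k,0}$. In both cases it remains to prove that $\mathcal J_{f_X}(\pi)\ne0$.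

\medskip\noindent\emph{A chain of subalgebras.} Let $X_c$ and $V'_w$ be the $h$-weight spaces. Here $|c|,|w|\le a-1$, and $c$ always denotes an integer congruent to $a-1$ modulo $2$, so $\Lambda^2X$ has only even weights. Let $\mathfrak n_X=(\Lambda^2X)_{\ge2}$ and $\mathfrak n_{V'}=(\Lambda^2V')_{\ge2}$. The target is
\[
\mathfrak g^{h_X}_{\ge2}=\mathfrak n_X\oplus\bigoplus_{c\ge2}X_c\wedge V'.
\]
Think of the spaces $X_c\wedge V'_w$ as an array with columns indexed by $c$ (Figure~\ref{fig:array}). We must fill the columns $c\ge2$, of which $\mathfrak g_{\ge2}$ contains only the part $w\ge2-c$. By \eqref{eq:bracket} and \eqref{eq:B}, the form $\varphi_f([\cdot,\cdot])$ pairs the position $(c,w)$ with $(2-c,-w)$ through the first term. The part $w\ge c$ of column $2-c$ lies in $\mathfrak g_{\ge2}$ and can be traded for the part $w\le-c$ of column $c$. The position $w=1-c$ is left over and has to be added first, by a Fourier expansion. The trades are made from the outermost column inward, so that all intermediate spaces are stable under $\mathfrak n_X$.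 Accordingly, for $b\equiv a-1\pmod2$ with $2\le b\le a+1$ let
\[
\mathfrak p_b=\mathfrak n_X\oplus\mathfrak n_{V'}\oplus\bigoplus_cX_c\wedge V'_{\ge m_b(c)},\qquad
m_b(c)=\begin{cases}-\infty&c\ge b,\\1-c&2\le c<b,\\2-c&2-b<c\le1,\\+\infty&c\le2-b.\end{cases}
\]
We prove by descending induction on $b$ that $\mathfrak p_b$ is a subalgebra, $\varphi_f([\mathfrak p_b,\mathfrak p_b])=0$ and $\mathrm{Hom}_{\exp\mathfrak p_b}(\pi,\psi_f)\ne0$. This suffices. For the smallest value of $b$, which is $2$ for odd $a$ and $3$ for even $a$, all columns $c\ge2$ are full, so $\mathfrak p_b\supset\mathfrak g^{h_X}_{\ge2}$; and $\varphi_f=\varphi_{f_X}$ on $\mathfrak g^{h_X}_{\ge2}$, because $\varphi_{f-f_X}(\xi\wedge v)=((f-f_X)\xi,v)=0$ for $\xi\in X$, $v\in V$.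

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.55cm,y=0.3cm]
\foreach \c in {-6,-4,...,6} {\foreach \w in {-6,...,6} {\fill[gray!60] (\c,\w) circle (0.6pt);}
  \node at (\c,-7.4) {\small $\c$};}
\foreach \w in {-6,-3,0,3,6} {\node at (-7.4,\w) {\small $\w$};}
\foreach \w in {-6,...,6} {\fill (6,\w) circle (1.8pt);}
\foreach \w in {-3,...,6} {\fill (4,\w) circle (1.8pt);}
\foreach \w in {-1,...,6} {\fill (2,\w) circle (1.8pt);}
\foreach \w in {2,...,6} {\fill (0,\w) circle (1.8pt);}
\foreach \w in {-6,-5,-4} {\draw (4,\w) circle (2.8pt);}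
\foreach \w in {4,5,6} {\draw (-2,\w) +(-2.6pt,-2.6pt) rectangle +(2.6pt,2.6pt);}
\node at (3.2,-5) {$\mathfrak x$}; \node at (-2.8,5) {$\mathfrak y$};
\node at (7.4,-7.4) {$c$}; \node at (-7.4,7.4) {$w$};
\end{tikzpicture}
\caption{The exchange from $\mathfrak p_6$ to $\mathfrak p_4$ when the largest part is $a=7$. The point $(c,w)$ stands for $X_c\wedge V'_w$. Black dots lie in both algebras. The squares $\mathfrak y$ lie in $\mathfrak p_6$ only and are traded for the circles $\mathfrak x$, which lie in $\mathfrak p_4$ only; the form $\varphi_f([\cdot,\cdot])$ pairs $(c,w)$ with $(2-c,-w)$.}\label{fig:array}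
\end{figure}

\medskip\noindent\emph{The start, $b=a+1$.} The only column with $m_{a+1}(c)=+\infty$ is $c=1-a$, where $\mathfrak g_{\ge2}$ has $V'_{\ge a+1}=0$. Hence
\[
\mathfrak p_{a+1}=\mathfrak g_{\ge2}\oplus\mathfrak s,\qquad\mathfrak s=\bigoplus_{c\ge2}X_c\wedge V'_{1-c}\subset\mathfrak g_1,
\]
a subalgebra since $[\mathfrak g_{\ge1},\mathfrak g_{\ge1}]\subset\mathfrak g_{\ge2}$. For $\xi\in X_c$, $\eta\in X_{c'}$ with $c,c'\ge2$, we have $(f\eta,\xi)=0$ because $c+c'\ne2$, and $(\xi,\eta)=0$ because $c+c'\ne0$. So $\varphi_f([\mathfrak s,\mathfrak s])=0$ by \eqref{eq:bracket}. All other brackets have weight at least $3$, so $\psi_f$ is a character of $\exp\mathfrak p_{a+1}$. This group normalizes $\exp\mathfrak g_{\ge2}$ and acts on $\mathcal J_f(\pi)\otimes\psi_f^{-1}\ne0$ through the vector group $\mathfrak p_{a+1}/\mathfrak g_{\ge2}\cong\mathfrak s$. By (Q2) some character $\psi\circ\mu$, $\mu\in\mathfrak s^*$, has nonzero coinvariants, so there is $0\ne\lambda\in\mathrm{Hom}_{\exp\mathfrak p_{a+1}}(\pi,\psi_{\varphi_f+\mu})$, with $\mu$ extended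 by $0$ on $\mathfrak g_{\ge2}$. We remove $\mu$ by a conjugation. Since $B$ pairs $\mathfrak g_{-1}$ and $\mathfrak g_1$ perfectly and $\mathrm{ad}\,f:\mathfrak g_1\to\mathfrak g_{-1}$ is bijective, there is $Y\in\mathfrak g_1$ with $\mu=B([f,Y],\cdot)=\varphi_f([Y,\cdot])$ on $\mathfrak s$. Let $g=\exp Y$. Then $\mathrm{Ad}(g)$ preserves $\mathfrak p_{a+1}$, and in $\varphi_f(Z+[Y,Z]+\frac12[Y,[Y,Z]]+\cdots)$ only weight $2$ counts, so $\varphi_f\circ\mathrm{Ad}(g)=\varphi_f+\mu$ on $\mathfrak p_{a+1}$. Therefore $\lambda\circ\pi(g^{-1})$ is a nonzero element of $\mathrm{Hom}_{\exp\mathfrak p_{a+1}}(\pi,\psi_f)$.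

\medskip\noindent\emph{The step from $b+2$ to $b$, for $2\le b\le a-1$.} The functions $m_{b+2}$ and $m_b$ differ only at $c=b$, with values $1-b$ and $-\infty$, and at $c=2-b$, with values $b$ and $+\infty$. Put
\[
\mathfrak c=\mathfrak p_{b+2}\cap\mathfrak p_b,\qquad\mathfrak y=X_{2-b}\wedge V'_{\ge b},\qquad\mathfrak x=X_b\wedge V'_{\le-b}.
\]
Then $\mathfrak p_{b+2}=\mathfrak c\oplus\mathfrak y$ and $\mathfrak p_b=\mathfrak c\oplus\mathfrak x$, and $\mathfrak r=\mathfrak c\oplus\mathfrak x\oplus\mathfrak y$ has the shape of $\mathfrak p_b$ with $m_b$ replaced by the function $m$ equal to $-\infty$ for $c\ge b$, to $1-c$ for $2\le c<b$, to $2-c$ for $2-b\le c\le1$, and to $+\infty$ for $c<2-b$. We check the hypotheses of Lemma~\ref{lem:exchange} for $\varphi=\varphi_f$.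

\emph{Subalgebras.} The functions $m$, $m_b$, $m_{b+2}$ are non-increasing in $c$. An element of $\mathfrak n_X$ maps $X_c$ into $X_{\ge c+2}$ and kills $V'$, and an element of $\mathfrak n_{V'}$ maps $V'_w$ into $V'_{\ge w+2}$ and kills $X$. So brackets with $\mathfrak n_X\oplus\mathfrak n_{V'}$, which is itself a subalgebra, preserve the $X\wedge V'$-parts of $\mathfrak r$, $\mathfrak p_b$ and $\mathfrak p_{b+2}$. It remains to show that for $\xi\wedge x$ and $\eta\wedge y$ in $\mathfrak r$, in positions $(c,w)$ and $(c',w')$ with $w\ge m(c)$ and $w'\ge m(c')$, both terms of \eqref{eq:bracket} lie in $\mathfrak n_X\oplus\mathfrak n_{V'}$; then $\mathfrak r$, $\mathfrak p_b$, $\mathfrak p_{b+2}$ and their intersection $\mathfrak c$ are subalgebras. We may assume $c\ge c'$. The key inequality is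
\begin{equation}\label{eq:key}
c+c'\le0\ \Longrightarrow\ w+w'\ge3 .
\end{equation}
Indeed, then $c'\le0$, and $m(c')<+\infty$ gives $c'\ge2-b$ and $m(c')=2-c'$; further $c\le-c'\le b-2$ gives $m(c)\ge1-c$; so $w+w'\ge3-(c+c')\ge3$. The first term of \eqref{eq:bracket} vanishes unless $w+w'=0$, in which case $c+c'>0$ by \eqref{eq:key}, so $c+c'\ge2$ by parity and $\eta\wedge\xi\in\mathfrak n_X$. The second term vanishes unless $c+c'=0$, in which case $x\wedge y$ has weight at least $3$ by \eqref{eq:key} and lies in $\mathfrak n_{V'}$.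

\emph{Positivity.} The element $h$ is not positive on the full columns, so we push these columns up. Let $\theta(c)=c$ for $|c|<b$, $\theta(c)=c+a$ for $c\ge b$, and $\theta(-c)=-\theta(c)$, and let $\kappa$ act by $\theta(c)$ on $X_c$ and by $w$ on $V'_w$. Since $\theta$ is odd, $\kappa\in\mathfrak g$. Since $\theta$ is strictly increasing, $c+c'\ge2$ implies $\theta(c)>\theta(-c')=-\theta(c')$, so $\mathrm{ad}\,\kappa$ is positive on $\mathfrak n_X$; it is at least $2$ on $\mathfrak n_{V'}$. On $X_c\wedge V'_w\subset\mathfrak r$ its eigenvalue $\theta(c)+w$ is at least $b+a-(a-1)>0$ if $c\ge b$, at least $c+(1-c)=1$ if $2\le c<b$, and at least $c+(2-c)=2$ if $2-b\le c\le1$.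

\emph{Isotropy.} The functional $\varphi_f$ vanishes on $X\wedge V'$, because $(f\xi,x)=0$, and outside weight $2$. Brackets within $\mathfrak n_X\oplus\mathfrak n_{V'}$ have weight at least $4$, and brackets of this algebra with $X\wedge V'$ lie in $X\wedge V'$. So only the brackets \eqref{eq:bracket} matter. Their second term has weight at least $3$, and their first term contributes $(x,y)(f\eta,\xi)$, which is zero unless $c+c'=2$ and $w+w'=0$. Take both elements in $\mathfrak p_{b'}$, $b'\in\{b,b+2\}$, with $c+c'=2$ and $c\ge c'$. If $c=c'=1$, then $w+w'\ge2$. If $c\ge2$, then $m_{b'}(2-c)<+\infty$ forces $c<b'$, so $m_{b'}(c)=1-c$, $m_{b'}(2-c)=c$ and $w+w'\ge1$. Hence $\varphi_f([\mathfrak p_{b'},\mathfrak p_{b'}])=0$.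

\emph{Pairing.} On $\mathfrak x\times\mathfrak y$ the form is $(x,y)(f\eta,\xi)$, the product of the perfect pairing $V'_{\le-b}\times V'_{\ge b}\to F$ and the pairing $(\xi,\eta)\mapsto(f\eta,\xi)$ on $X_b\times X_{2-b}$. The latter is perfect because $f:X_{2-b}\to X_{-b}$ is bijective: $X$ is a sum of strings of length $a$, and $2\le b\le a-1$. This is why the blocks split off must have the largest size.

Lemma~\ref{lem:exchange}(a) completes the induction step.
\end{proof}

\section{A pair of even blocks}\label{sec:even}

\subsection{The nilpotent element and its centralizing $\mathrm{SL}_2$}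
Fix $k\ge1$ and a $2k$-frame. Put $V'=W_{2k}$, $d'=\dim V'=d-4k$, $E=\langle e_1,\dots,e_{2k}\rangle$, $E'=\langle e_{-1},\dots,e_{-2k}\rangle$, $X=E\oplus E'$ and $f_\circ=f_{2k,0}$. We relabel the frame by weights: for $1\le i\le2k$ and $c=2k+1-2i$ let
\[
\varepsilon_c=e_i,\qquad\varepsilon'_{-c}=(-1)^{i-1}e_{-i}.
\]
Thus $c$ runs over the odd integers with $|c|\le2k-1$, and $f_\circ$ sends $\varepsilon_c\mapsto\varepsilon_{c-2}$, $\varepsilon'_c\mapsto\varepsilon'_{c-2}$ (with $\varepsilon_{-2k-1}=\varepsilon'_{-2k-1}=0$) and kills $V'$. Its partition is $[2k,2k,1^{d'}]$. Let $h_\circ\in\mathfrak g$ act by $c$ on $X_c=\langle\varepsilon_c,\varepsilon'_c\rangle$ and by $0$ on $V'$. By Lemma~\ref{lem:triple} it is neutral for $f_\circ$; let $(e_\circ,h_\circ,f_\circ)$ be the triple and put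
\[
T=\mathcal J_{f_\circ}(\pi)=\pi_{\exp\mathfrak g^{h_\circ}_{\ge2},\,\psi_{f_\circ}}.
\]

Let $g_c=(\varepsilon_c,\varepsilon'_{-c})=(-1)^{(2k-1-c)/2}$. Since $c$ is odd, $g_{-c}=-g_c$. So $X=D\otimes F^2$, where $D$ has a basis $(a_c)$ and the alternating form $\langle a_c,a_{-c}\rangle=g_c$, the plane $F^2=\langle u,u'\rangle$ has the alternating form $\langle u,u'\rangle=1$, $\varepsilon_c=a_c\otimes u$, $\varepsilon'_c=a_c\otimes u'$, and $(\cdot,\cdot)$ is the product of the two forms. The triple of $f_\circ$ acts through $D$, irreducibly. The group $S=\mathrm{SL}_2(F)$, acting through $F^2$ and trivially on $V'$, lies in $G$ and commutes with the triple. Its Lie algebra has the basis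
\[
\nu:\varepsilon'_c\mapsto\varepsilon_c,\qquad\nu':\varepsilon_c\mapsto\varepsilon'_c,\qquad\zeta=[\nu,\nu'],
\]
where $\nu$ kills $E\oplus V'$, $\nu'$ kills $E'\oplus V'$, and $\zeta$ acts by $1,-1,0$ on $E,E',V'$. Let $S^+=\exp(F\nu)$, and let $z(t)\in S$ act by $t,t^{-1},1$ on $E,E',V'$.

Let $P_E=MU$ be the stabilizer of $E$, with $M=\mathrm{GL}(E)\times\mathrm{SO}(V')$ and $\mathrm{Lie}\,U=\mathfrak u=E\wedge V'\oplus\Lambda^2E$. Then $z(t)\in A_M$. By Lemma~\ref{lem:frames}(a), $\mathrm{Lie}\,N_{2k}=\mathfrak u\oplus\mathfrak n_E$, where $\mathfrak n_E$ is spanned by the $e_i\wedge e_{-i'}$ with $i<i'$ and $N_E=\exp\mathfrak n_E\subset M$. The character $\psi_{2k,0}=\psi_{f_\circ}$ is trivial on $U$, so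
\[
T_\infty:=\pi_{N_{2k},\psi_{2k,0}}=(\pi_U)_{N_E,\psi_{f_\circ}}
\]
is a quotient of the Jacquet module $\pi_U$. The spaces $T$ and $T_\infty$ are defined by the same nilpotent element and different unipotent groups. They coincide for $k=1$, $d'=0$ only after passing to $S^+$-coinvariants, as in Section~\ref{sec:so4}.

\begin{proposition}\label{prop:key}
Let $\pi$ be smooth and assume that $[2k+1,2k-1,1^{d'}]\notin\mathfrak p(\pi)$.
\begin{enumerate}
\item[(1)] If $T\ne0$, then $T_\infty\ne0$.
\item[(2)] The element $z(t)$ acts on $T_\infty$ by a scalar $\mu_\infty(t)$, and if $T_\infty\ne0$, then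
\[
|\mu_\infty(t)|\,\delta_{P_E}(z(t))^{-1/2}=|t|^{-(d'/2+k)}.
\]
\item[(3)] $\pi_{N_{2k},\psi_{2k,w}}=0$ for every $w\in V'$, $w\ne0$.
\end{enumerate}
\end{proposition}

\subsection{A path of unipotent groups}
Since $\zeta$ commutes with $f_\circ$, every $h_\circ+s\zeta$ satisfies $[h_\circ+s\zeta,f_\circ]=-2f_\circ$ and defines a unipotent group on which $\psi_{f_\circ}$ is a character. For small $s$ this group is close to that of $T$, and for large $s$ it is $N_{2k}$. We follow the coinvariants as $s$ grows.

Let $\mathfrak g_{(i,j)}$ be the subspace of $\mathfrak g$ of $h_\circ$-weight $i$ and $\zeta$-weight $j$; $\mathrm{Ad}\,z(t)$ acts on it by $t^j$. The pieces are: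
\[
\begin{array}{lll}
\Lambda^2E,\ \Lambda^2E':&j=\pm2,&i\text{ even},\ |i|\le4k-4;\\
E\wedge V',\ E'\wedge V':&j=\pm1,&i\text{ odd},\ |i|\le2k-1;\\
E\wedge E'\oplus\Lambda^2V':&j=0,&i\text{ even}.
\end{array}
\]
In particular $i+j$ is always even. The form $B$ pairs $\mathfrak g_{(i,j)}$ with $\mathfrak g_{(-i,-j)}$. Since $f_\circ\in\mathfrak g_{(-2,0)}$, the functional $\varphi_{f_\circ}$ is supported on $\mathfrak g_{(2,0)}$. Also $\nu\in\mathfrak g_{(0,2)}$ and $\nu'\in\mathfrak g_{(0,-2)}$. The space $\mathfrak g_{(0,2)}$ has the basis $\varepsilon_c\wedge\varepsilon_{-c}$, $c>0$, so it has dimension $k$. The space $\mathfrak g_{(-2,2)}$ has the basis $\varepsilon_c\wedge\varepsilon_{-2-c}$, $1\le c\le2k-3$, so it has dimension $k-1$. As $\mathrm{ad}\,f_\circ$ maps the first onto the second,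
\begin{equation}\label{eq:kernu}
\ker(\mathrm{ad}\,f_\circ|\mathfrak g_{(0,2)})=F\nu .
\end{equation}

For $s>0$ call $i+sj$ the \emph{level} of $\mathfrak g_{(i,j)}$, and let $\mathfrak g^{(s)}_{>1}$, $\mathfrak g^{(s)}_{\ge1}$, $\mathfrak g^{(s)}_1$ be the sums of the pieces of the indicated levels. Levels add under brackets, and $\mathfrak g_{(2,0)}$ has level $2$ for all $s$. Call $s$ \emph{critical} if $\mathfrak g^{(s)}_1\ne0$. A piece of level $1$ has $j\ne0$, since $i$ is even for $j=0$. If $j=\pm1$, then $s=\pm(1-i)$ is an even integer, and if $j=\pm2$, then $s=\pm(1-i)/2$ is half an odd integer. So the critical values are finite in number and rational, and only one value of $|j|$ occurs at each. For non-critical $s$ put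
\[
\mathfrak q_s=\mathfrak g^{(s)}_{>1},\qquad Q_s=\exp\mathfrak q_s,\qquad T_s=\pi_{Q_s,\psi_{f_\circ}}.
\]
These objects depend only on the interval between critical values that contains $s$, so we may take $s$ rational. Since $[\mathfrak q_s,\mathfrak q_s]$ has levels greater than $2$, $\psi_{f_\circ}$ is a character of $Q_s$. The element $z(t)$ normalizes $Q_s$ and commutes with $f_\circ$, so it acts on $T_s$. We write $s_0\pm$ for non-critical values just above or below $s_0$. See Figure~\ref{fig:levels}.

\begin{figure}[ht]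
\centering
\begin{tikzpicture}[x=0.72cm,y=0.8cm]
\foreach \j in {-2,2} {\foreach \i in {-4,-2,0,2,4} {\fill (\i,\j) circle (1.7pt);}}
\foreach \j in {-1,1} {\foreach \i in {-3,-1,1,3} {\fill (\i,\j) circle (1.7pt);}}
\foreach \i in {-6,-4,...,6} {\fill (\i,0) circle (1.7pt); \node at (\i,-3.1) {\small $\i$};}
\foreach \j in {-2,...,2} {\node at (-7.6,\j) {\small $\j$};}
\draw (2,0) circle (4pt);
\node[above left] at (0,2) {$\nu$};
\draw (0.35,2.6) -- (1.65,-2.6) node[left] {\small $s=\frac14$};
\draw[dashed] (-1.6,2.6) -- (3.6,-2.6) node[right] {\small $s=1$};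
\draw (-6.5,1.5) -- (7.5,-1.3) node[below] {\small $s=5$};
\node at (7.3,-3.1) {$i$}; \node at (-7.6,2.7) {$j$};
\end{tikzpicture}
\caption{The bigrading $\mathfrak g_{(i,j)}$ for $k=2$ and $V'\ne0$. The algebra $\mathfrak q_s$ is the sum of the pieces to the right of the line $i+sj=1$, which turns about $(1,0)$ as $s$ grows and meets pieces at the critical values $\frac12,\frac32,2,\frac52,4$. The functional $\varphi_{f_\circ}$ is supported at the circled point $(2,0)$. For $s=1$ the algebra is the one attached to the partition $[5,3,1^{d'}]$, and for $s>4$ it is $\mathrm{Lie}\,N_4$.}\label{fig:levels}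
\end{figure}

At the two ends we find the following. For $0<s<\frac12$, level greater than $1$ means $i\ge2$ for $j=0,\pm2$, $i\ge1$ for $j=1$, and $i\ge3$ for $j=-1$. So
\[
\mathfrak q_{0+}=\mathfrak g^{h_\circ}_{\ge2}\oplus L,\qquad L=\mathfrak g_{(1,1)}=\varepsilon_1\wedge V'.
\]
For $s>2k$, all pieces with $j>0$ have level greater than $1$ and no piece with $j<0$ does. The part with $j=0$, $i\ge2$ is $\mathfrak n_E$, since $e_i\wedge e_{-i'}$ has $h_\circ$-weight $2(i'-i)$. So $Q_s=N_{2k}$ and $T_s=T_\infty$.

\begin{lemma}\label{lem:critical}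
Let $s_0$ be critical, $j_0\in\{1,2\}$ the value of $|j|$ that occurs there, and $\mathfrak g^\pm=\mathfrak g_{(1\mp s_0j_0,\,\pm j_0)}$, so that $\mathfrak g^{(s_0)}_1=\mathfrak g^+\oplus\mathfrak g^-$. Let $\mathfrak z=\mathfrak g^+\cap\ker\mathrm{ad}\,f_\circ$, let $\mathfrak x$ be a complement of $\mathfrak z$ in $\mathfrak g^+$, and put $\mathfrak y=\mathfrak g^-$, $\mathfrak c=\mathfrak g^{(s_0)}_{>1}\oplus\mathfrak z$, $\mathfrak r=\mathfrak g^{(s_0)}_{\ge1}$. Then the hypotheses of Lemma~\ref{lem:exchange} hold for $\varphi=\varphi_{f_\circ}$, and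
\[
\mathfrak q_{s_0-}=\mathfrak g^{(s_0)}_{>1}\oplus\mathfrak g^-,\qquad\mathfrak p=\mathfrak q_{s_0-}\oplus\mathfrak z,\qquad\mathfrak p'=\mathfrak q_{s_0+},\qquad\dim\mathfrak x=\dim\mathfrak g^-.
\]
\end{lemma}

\begin{proof}
Take $\kappa=h_\circ+s_0\zeta$. The spaces $\mathfrak c,\mathfrak p,\mathfrak p'$ are subalgebras because they contain $\mathfrak g^{(s_0)}_{>1}\supset[\mathfrak r,\mathfrak r]$. As $\varphi_{f_\circ}$ is supported in level $2$ and $\zeta$-weight $0$, the form $\varphi_{f_\circ}([\cdot,\cdot])$ on $\mathfrak r$ only pairs $\mathfrak g^+$ with $\mathfrak g^-$. We compute its two kernels with \eqref{eq:B}. For $y\in\mathfrak g^-$, $[f_\circ,y]$ lies in $\mathfrak g_{(s_0j_0-1,-j_0)}$, the $B$-dual of $\mathfrak g^+$, and it is nonzero for $y\ne0$ since the $h_\circ$-weight $1+s_0j_0$ is positive; so the kernel in $\mathfrak g^-$ is $0$. For $x\in\mathfrak g^+$, $[f_\circ,x]$ lies in $\mathfrak g_{(-1-s_0j_0,j_0)}$, the $B$-dual of $\mathfrak g^-$; so the kernel in $\mathfrak g^+$ is $\mathfrak z$. Hence $\mathfrak x\times\mathfrak y$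 is perfectly paired, and $\mathfrak p=\mathfrak g^{(s_0)}_{>1}\oplus\mathfrak z\oplus\mathfrak g^-$ and $\mathfrak p'=\mathfrak g^{(s_0)}_{>1}\oplus\mathfrak g^+$ are isotropic. Finally, the level of $\mathfrak g^+$ increases with $s$ and that of $\mathfrak g^-$ decreases, which identifies $\mathfrak q_{s_0\pm}$.
\end{proof}

The exchange relates $T_{s_0+}$ to the $\mathfrak z$-coinvariants of $T_{s_0-}$, not to $T_{s_0-}$ itself. In general these coinvariants could vanish. What saves us is that $z(t)$ acts by scalars, which forces $\exp\mathfrak z$ to act trivially. We first establish the scalar action at $s=0+$.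

\subsection{The action of $S$ at the start of the path}
For the rest of this section $\pi$ satisfies the hypothesis of Proposition~\ref{prop:key}. It enters only through the next lemma, which is step (1) of Section~\ref{sec:so4}.

\begin{lemma}\label{lem:Splus}
The group $S^+$ acts trivially on $T_{0+}$.
\end{lemma}

\begin{proof}
The operator $\mathrm{ad}\,\nu$ raises the level by $2s>0$ and $[\nu,f_\circ]=0$, so $S^+$ normalizes $Q_{0+}$, fixes $\psi_{f_\circ}$, and acts on $T_{0+}$. The nontrivial characters of $S^+$ are $\chi_\gamma(\exp x\nu)=\psi(\gamma kx)$, $\gamma\in F^\times$. By Lemma~\ref{lem:trivial} it suffices to derive a contradiction from $(T_{0+})_{S^+,\chi_\gamma}\ne0$.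

Apply Lemma~\ref{lem:critical} at the first critical value $s_0=\frac12$. There $\mathfrak g^+=\mathfrak g_{(0,2)}$, $\mathfrak g^-=\mathfrak g_{(2,-2)}$, $\mathfrak z=F\nu$ by \eqref{eq:kernu}, and $P=Q_{0+}S^+$. Let $f''=f_\circ+\gamma\nu'$. The functional $\varphi_{\nu'}$ is supported on $\mathfrak g_{(0,2)}=\mathfrak g^+$, so it vanishes on $\mathfrak q_{0+}$ and on $[\mathfrak r,\mathfrak r]$. Thus $\varphi_{f''}$ and $\varphi_{f_\circ}$ define the same form on $\mathfrak r$, and Lemma~\ref{lem:exchange} applies to $\varphi_{f''}$ with the same $\mathfrak p,\mathfrak p'$. The product $\nu'\nu$ is the projection onto $E'$, so $B(\nu',\nu)=k$ and $\varphi_{f''}(\nu)=\gamma k$. Hence $\pi_{P,\psi_{f''}}=(T_{0+})_{S^+,\chi_\gamma}\ne0$, and therefore $\pi_{P',\psi_{f''}}\ne0$.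

No critical value lies in $(\frac12,1]$, so $\mathfrak p'=\mathfrak q_1=\bigoplus_{i+j\ge2}\mathfrak g_{(i,j)}=\mathfrak g^{h''}_{\ge2}$ with $h''=h_\circ+\zeta$; here we used that $i+j$ is even. The triples $(e_\circ,h_\circ,f_\circ)$ and $(\gamma^{-1}\nu,\zeta,\gamma\nu')$ commute, so their sum $(e_\circ+\gamma^{-1}\nu,h'',f'')$ is a triple and $\pi_{P',\psi_{f''}}=\mathcal J_{f''}(\pi)$. For this triple $X=D\otimes F^2$ is the tensor product of irreducible modules of dimensions $2k$ and $2$, which is the sum of irreducible modules of dimensions $2k+1$ and $2k-1$. So $f''$ has partition $[2k+1,2k-1,1^{d'}]$, contrary to the hypothesis.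
\end{proof}

To imitate step (2) we need an action of all of $S$. The group $S$ acts on $T$ but not on $T_{0+}$, whereas the triviality of $S^+$ is known on $T_{0+}$ but not on $T$. The two spaces are linked by the multiplicity space of a Heisenberg representation, on which a central extension of $S$ acts.

\begin{lemma}\label{lem:scalar}
We have $T\ne0$ if and only if $T_{0+}\ne0$. The element $z(t)$ acts on $T_{0+}$ by a scalar $\mu_{0+}(t)$, with $|\mu_{0+}(t)|=|t|^{d'/2}$ if $T_{0+}\ne0$.
\end{lemma}

\begin{proof}
Write $\mathfrak v=\mathfrak g^{h_\circ}_{\ge2}$, so that $\mathfrak g^{h_\circ}_{\ge1}=\mathfrak v\oplus X_1\wedge V'$. Since $[\mathfrak g^{h_\circ}_{\ge1},\mathfrak v]\subset\mathfrak g^{h_\circ}_{\ge3}\subset\ker\varphi_{f_\circ}$, the group $\exp\mathfrak g^{h_\circ}_{\ge1}$ acts on $T$, through its quotient $\mathcal H$ by the normal subgroup $\exp(\ker\varphi_{f_\circ}|_{\mathfrak v})$. The image of $\exp\mathfrak v$ is central, is identified with $F$ by $\varphi_{f_\circ}$ (which is nonzero on $\varepsilon_1\wedge\varepsilon'_1$),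 and acts by $\psi$. By \eqref{eq:bracket}, the commutator form on $X_1\wedge V'$ is $(x,y)(f_\circ\eta,\xi)$. The form $(f_\circ\eta,\xi)$ on $X_1$ is alternating since $f_\circ\in\mathfrak g$, and $(f_\circ\varepsilon_1,\varepsilon'_1)=g_{-1}\ne0$. So $\mathcal H$ is a Heisenberg group, with complementary Lagrangian subspaces $L=\varepsilon_1\wedge V'$ and $L'=\varepsilon'_1\wedge V'$. Let $\omega=\text{c-ind}_{LF}^{\mathcal H}(1\otimes\psi)$ and $\mathcal Y=\mathrm{Hom}_{\mathcal H}(\omega,T)$, so that $T=\mathcal Y\otimes\omega$ by the Stone--von Neumann theorem. (If $d'=0$, then $\omega$ is one-dimensional, $\mathcal Y=T=T_{0+}$, and what follows remains valid.)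

\emph{The coinvariants $\omega_L$.} Restriction to $L'$ identifies $\omega$ with $C_c^\infty(L')$, and the $L^2$-norm on $L'$ is $\mathcal H$-invariant. For $l\in L$, $l'\in L'$ we have $\exp l'\exp l=\exp[l',l]\exp l\exp l'$ in $\mathcal H$, so $\exp l$ acts by multiplication with the character $l'\mapsto\psi(\varphi_{f_\circ}([l',l]))$. The pairing of $L$ and $L'$ being perfect, this is the description of (Q2) with $L'$ as the dual group of $L$, and $\omega_L$ is the stalk at $0$: it is one-dimensional, given by $\mathcal F\mapsto\mathcal F(1)$. Since $\varphi_{f_\circ}(L)=0$, we get $T_{0+}=T_L=\mathcal Y\otimes\omega_L$. This proves the first claim. If $\mathcal Y=0$ we are done, so let $\mathcal Y\ne0$.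

\emph{The central extension.} The group $S$ commutes with $h_\circ$ and $f_\circ$, so it acts on $T$, and it acts on $\mathcal H$ by conjugation, trivially on the center. Let $\tilde S$ be the group of pairs $(g,A)$, where $g\in S$ and $A$ is a norm-preserving linear automorphism of $\omega$ with $A\omega(x)A^{-1}=\omega(gxg^{-1})$ for $x\in\mathcal H$. For each $g$ an intertwiner $A$ exists by the Stone--von Neumann theorem. It can be scaled to preserve the norm, because an invariant positive definite hermitian form on the irreducible admissible representation $\omega$ is unique up to a positive scalar, and it is then unique up to a scalar of absolute value $1$. So $\tilde S$ is a central extension of $S$ by the unit circle. It acts on $\mathcal Y$ by $(g,A)\cdot y=g\circ y\circ A^{-1}$, and the identity $g(y(v))=((g,A)\cdot y)(Av)$ says that $g$ acts on $T=\mathcal Y\otimes\omega$ as $(g,A)\otimes A$. The central element $(1,u)$ acts on $\mathcal Y$ by $u^{-1}$.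

\emph{Lifting the Borel subgroup.} An element $g$ of $B_S=z(F^\times)S^+$ preserves the line $F\varepsilon_1$, so it normalizes $LF$ and fixes the character $1\otimes\psi$. Put $(A_g\mathcal F)(x)=\alpha(g)\mathcal F(g^{-1}xg)$, with $\alpha(g)>0$ chosen so that $A_g$ preserves the norm; then $(g,A_g)\in\tilde S$. For $g=\exp x\nu$, conjugation by $g^{-1}$ sends $\exp(\varepsilon'_1\wedge v)$ to $\exp(\varepsilon'_1\wedge v-x\varepsilon_1\wedge v)\in LF\exp(\varepsilon'_1\wedge v)$, which does not change $|\mathcal F|$; so $\alpha(g)=1$. Conjugation by $z(t)^{-1}$ multiplies $L'$ by $t$, and $\int|\mathcal F(tl')|^2dl'=|t|^{-d'}\int|\mathcal F(l')|^2dl'$; so $\alpha(z(t))=|t|^{d'/2}$. Since $(A_g\mathcal F)(1)=\alpha(g)\mathcal F(1)$, the element $g\in B_S$ acts on $T_{0+}=\mathcal Y\otimes\omega_L$ as $\alpha(g)\,(g,A_g)|_{\mathcal Y}$.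

\emph{Conclusion.} By Lemma~\ref{lem:Splus}, the pairs $(g,A_g)$ with $g\in S^+$ lie in the kernel of $\tilde S\to\mathrm{GL}(\mathcal Y)$. The image of this kernel in $S$ is a normal subgroup containing $S^+$, hence all of $\mathrm{SL}_2(F)$. So for each $t$ there is $u_t$ with $|u_t|=1$ such that $(z(t),u_tA_{z(t)})$ acts trivially on $\mathcal Y$. Then $(z(t),A_{z(t)})=(z(t),u_tA_{z(t)})(1,u_t^{-1})$ acts by $u_t$, and $z(t)$ acts on $T_{0+}$ by $u_t|t|^{d'/2}$.
\end{proof}

\subsection{Crossing the critical values}

\begin{lemma}\label{lem:cross}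
Let $s_0$ be critical, with the notation of Lemma~\ref{lem:critical}, and suppose that each $z(t)$ acts on $T_{s_0-}$ by a scalar $\mu_{s_0-}(t)$. Then $\exp x$ acts trivially on $T_{s_0-}$ for all $x\in\mathfrak z$; $T_{s_0+}\ne0$ if and only if $T_{s_0-}\ne0$; and $z(t)$ acts on $T_{s_0+}$ by the scalar $\mu_{s_0-}(t)\,|t|^{j_0\dim\mathfrak g^-}$.
\end{lemma}

\begin{proof}
Since $[\mathfrak p,\mathfrak p]\subset\mathfrak g^{(s_0)}_{>1}\subset\mathfrak q_{s_0-}$, the group $Q_{s_0-}$ is normal in $P$, with quotient the vector group $\mathfrak z$; and $\psi_{f_\circ}$ is a character of $P$. So $P$ acts on $T_{s_0-}$. For $x\in\mathfrak z$ we have $z(t)\exp(x)z(t)^{-1}=\exp(t^{j_0}x)$. As $z(t)$ is a scalar, $\exp(x)$ and $\exp(t^{j_0}x)$ act in the same way. A given vector is fixed by $\exp(t^{j_0}x)$ for small $t$, by smoothness, so it is fixed by $\exp x$. Since $\varphi_{f_\circ}(\mathfrak z)=0$ and $P=Q_{s_0-}\exp(\mathfrak z)$, we obtain $\pi_{P,\psi_{f_\circ}}=T_{s_0-}$. Now apply Lemma~\ref{lem:exchange} with $g=z(t)$, which normalizes $P$ and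 $P'$ because it acts on $\mathfrak g^+$ by the scalar $t^{j_0}$; its determinant on $\mathfrak p'/\mathfrak c\cong\mathfrak x$ is $t^{j_0\dim\mathfrak g^-}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Start from Lemma~\ref{lem:scalar} and apply Lemma~\ref{lem:cross} at the critical values in increasing order. Then $z(t)$ acts by a scalar on every $T_s$, and the spaces $T$ and $T_s$ vanish simultaneously. This gives (1) and the first half of (2).

A piece $\mathfrak g_{(i,j)}$ with $j<0$ is the space $\mathfrak g^-$ at $s_0=(i-1)/|j|$, which is positive exactly when $i\ge2$. So the exponents gained along the path add up to the sum of $|j|\dim\mathfrak g_{(i,j)}$ over $j<0$, $i\ge2$. The pieces $\varepsilon'_c\wedge V'$ with $3\le c\le2k-1$ contribute $(k-1)d'$. The space $\Lambda^2E'$ has dimension $k(2k-1)$, its weight $0$ part has dimension $k$, and its weights are even and symmetric about $0$; so the weights $i\ge2$ have total dimension $k^2-k$ and contribute $2(k^2-k)$. Thus, if $T_\infty\ne0$,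
\[
|\mu_\infty(t)|=|t|^{d'/2+(k-1)d'+2k^2-2k},\qquad\delta_{P_E}(z(t))^{1/2}=|t|^{\frac12(2kd'+2k(2k-1))}=|t|^{kd'+2k^2-k},
\]
and the quotient is $|t|^{-d'/2-k}$.

For (3) let $V'\ne0$. The pieces with $j=1,2,-1,-2$ are critical at values at most $2k$, $(4k-3)/2$, $2k-2$, $(4k-5)/2$, and $2k$ is attained by $\mathfrak g_{(1-2k,1)}=e_{2k}\wedge V'$. So $s_0=2k$ is the last critical value. There $\mathfrak g^-=\mathfrak g_{(2k+1,-1)}=0$, and $\mathfrak z=\mathfrak g^+=e_{2k}\wedge V'$ because $f_\circ$ kills $e_{2k}$ and $V'$. Hence $\mathrm{Lie}\,N_{2k}=\mathfrak q_{2k+}=\mathfrak q_{2k-}\oplus\mathfrak z$. Now $f_{2k,w}=f_\circ+w\wedge e_{-2k}$ with $w\wedge e_{-2k}\in\mathfrak g_{(2k-1,-1)}$, the $B$-dual of $\mathfrak z$. By Lemma~\ref{lem:frames}(b), $\psi_{2k,w}$ restricts to $\psi_{f_\circ}$ on $Q_{2k-}$ and to the character $\exp(e_{2k}\wedge x)\mapsto\psi((w,x))$ on $\exp\mathfrak z$, which is nontrivial for $w\ne0$. So $\pi_{N_{2k},\psi_{2k,w}}$ is the space of coinvariants of $T_{2k-}$ for a nontrivial character of $\exp\mathfrak z$. This group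 acts trivially by Lemma~\ref{lem:cross}, so the space is $0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $a=a(\pi)$ and $\ell_0=\ell_0(\pi)$. If $a=2\ell+1$, then $\ell\le\ell_0$ by Proposition~\ref{prop:largest}(i) and $\ell_0\le\ell$ by \eqref{eq:easy}.

Let $a=2k$. Then $\ell_0\le k-1$ by \eqref{eq:easy}, and we must show $\ell_0\ge k-1$. For $k=1$ there is nothing to prove, so let $k\ge2$ and suppose $\ell_0<k-1$. The idea is to play part (1) of Proposition~\ref{prop:key} for $k$ against part (3) for $k-1$.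

By Proposition~\ref{prop:largest}(ii), $\mathcal J_{f_{2k,0}}(\pi)\ne0$ for some $2k$-frame. Since $a=2k$, the partition $[2k+1,2k-1,1^{d-4k}]$ is not in $\mathfrak p(\pi)$, and Proposition~\ref{prop:key}(1) gives $\pi_{N_{2k},\psi_{2k,0}}\ne0$. Consider the $(2k-2)$-frame $e_{\pm1},\dots,e_{\pm(2k-2)}$. By Lemma~\ref{lem:frames}(a), $N_{2k-2}\subset N_{2k}$. An element $v\in N_{2k-2}$ acts trivially on $W_{2k-2}\ni e_{2k}$ modulo $\langle e_1,\dots,e_{2k-2}\rangle$, so in $\psi_{2k,0}(v)=\psi(\sum_{i=1}^{2k-1}(ve_{i+1},e_{-i}))$ the term $i=2k-1$ vanishes. The term $i=2k-2$ is $(ve_{2k-1},e_{-(2k-2)})$. So $\psi_{2k,0}$ restricts to $\psi_{2k-2,w}$ with $w=e_{2k-1}\in W_{2k-2}$, $w\ne0$, and $\pi_{N_{2k-2},\psi_{2k-2,w}}\ne0$.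

On the other hand, $[2k-1,2k-3,1^{d-4k+4}]\notin\mathfrak p(\pi)$, since otherwise Proposition~\ref{prop:largest}(i) would give $\ell_0\ge k-1$. So Proposition~\ref{prop:key}(3) applies with $k-1\ge1$ in place of $k$ and gives $\pi_{N_{2k-2},\psi_{2k-2,w}}=0$. This contradiction proves $\ell_0=k-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $a(\pi)=2k$. As in the previous proof, $T\ne0$ for some $2k$-frame and the hypothesis of Proposition~\ref{prop:key} holds. So $T_\infty$ is a nonzero quotient of $\pi_U$ on which $z(t)\in A_M$ acts by $\mu_\infty(t)$. Let $|t|<1$. Every root of $A_M$ in $\mathfrak u$ takes the value $t$ or $t^2$ at $z(t)$, so Lemma~\ref{lem:exponent}, which is where temperedness is used, gives $|\mu_\infty(t)|\,\delta_{P_E}(z(t))^{-1/2}\le1$. But this number is $|t|^{-(d'/2+k)}>1$ by Proposition~\ref{prop:key}(2). So $a(\pi)$ is odd, and Theorem~\ref{thm:A} gives $a(\pi)=2\ell_0(\pi)+1$.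
\end{proof}

The representation in Theorem~\ref{thm:C} need not be tempered, so this argument does not apply to it. However, by (Q4) the number $a(\pi)$ is determined by the character of $\pi$ near $1$, and near $1$ the twists $|\det|^{s_i}$ are invisible.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $I_0=\mathrm{Ind}_P^G(\tau_1\otimes\cdots\otimes\tau_t\otimes\pi_0)$. Being induced from a tempered representation, it is a finite direct sum $\bigoplus_i\pi_i$ of irreducible tempered representations. Let $K$ be a special maximal compact subgroup, so that $G=PK$. Restriction of functions to $K$ identifies $\pi|_K$ and $I_0|_K$ with representations induced from $P\cap K$, and the inducing data agree on $P\cap K$ because $|\det|^s$ and $\delta_P$ are trivial on compact subgroups. So $\pi|_K\cong I_0|_K$. The trace of a test function supported in $K$ depends only on the restriction to $K$, so the characters of $\pi$ and $I_0$ agree on the open neighborhood $K$ of $1$. By the linear independence of the $\hat\mu_{\mathcal O}$ near $0$,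
\begin{equation}\label{eq:sum}
c_{\mathcal O}(\pi)=\sum_ic_{\mathcal O}(\pi_i)\qquad\text{for all }\mathcal O .
\end{equation}

Let $p_1(\mathcal O)$ be the largest part of the partition of $\mathcal O$, that is, the least $m$ with $f^m=0$ for $f\in\mathcal O$. It is monotone for the closure order, since $f^m=0$ is a closed condition. Hence the maximum of $p_1$ over a set of orbits is attained at a maximal member of the set, and (Q4), which applies to irreducible $\sigma$, gives
\begin{equation}\label{eq:ac}
a(\sigma)=\max\{p_1(\mathcal O):c_{\mathcal O}(\sigma)\ne0\}.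
\end{equation}
Let $a_*=\max_ia(\pi_i)$, an odd number by Theorem~\ref{thm:B}, and let $\Omega$ be the set of orbits $\mathcal O$ with $c_{\mathcal O}(\pi_i)\ne0$ for some $i$. By \eqref{eq:ac}, $a_*$ is the maximum of $p_1$ on $\Omega$. By \eqref{eq:sum}, $c_{\mathcal O}(\pi)\ne0$ implies $\mathcal O\in\Omega$, so $a(\pi)\le a_*$ by \eqref{eq:ac} for the irreducible $\pi$. For the reverse inequality we must exclude cancellation in \eqref{eq:sum}. Let $\mathcal O$ be a maximal member of $\Omega$ with $p_1(\mathcal O)=a_*$. For each $i$, either $c_{\mathcal O}(\pi_i)=0$, or $\mathcal O$ is maximal among the orbits with nonzero coefficient for $\pi_i$, and then $c_{\mathcal O}(\pi_i)>0$ by (Q4). The second case occurs for some $i$, so $c_{\mathcal O}(\pi)>0$ and $a(\pi)\ge a_*$. Thus $a(\pi)=a_*$ is odd, and Theorem~\ref{thm:A} gives $a(\pi)=2\ell_0(\pi)+1$.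
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
By definition, a member $\pi$ of $\Pi_\phi(G_n^*)$ is the Langlands quotient of a standard module $\mathrm{Ind}_P^G(\tau_1|\det|^{s_1}\otimes\cdots\otimes\tau_t|\det|^{s_t}\otimes\pi_0)$ with $\tau_i$ and $\pi_0$ tempered. For generic $\phi$ this standard module is irreducible by (Q5), so it equals $\pi$, and Theorem~\ref{thm:C} gives $a(\pi)=2\ell_0(\pi)+1$. In the even orthogonal case packets may be considered only up to $\mathrm O(V)$-conjugacy. This is harmless: conjugation by $\mathrm O(V)$ preserves the form required in Theorem~\ref{thm:C}; it preserves $B$ and Jordan types, hence $\mathfrak p(\pi)$; and it carries frames to frames, hence preserves $\ell_0(\pi)$. Finally, if $\mathfrak p^m(\pi)=\{\underline p\}$, then $p_1=a(\pi)$.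
\end{proof}

\begin{thebibliography}{9}

\bibitem{BZ} Bernstein and Zelevinsky, 1976.

\bibitem{vD} van Dijk, Compositio Math. \textbf{37} (1978), 77--101.

\bibitem{He} Heiermann, \emph{A note on standard modules and Vogan $L$-packets}, Manuscripta Math. \textbf{150} (2016).

\bibitem{JZ} Dihua Jiang and Lei Zhang, \emph{Local Root Numbers and Spectrum of the Local Descents for Orthogonal Groups: $p$-adic case}, arXiv:1703.06451 (2017).

\bibitem{MW87} M\oe glin and Waldspurger, Math. Z. \textbf{196} (1987).

\bibitem{MW12} M\oe glin and Waldspurger, Ast\'erisque \textbf{347} (2012).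

\bibitem{Va} Varma, Math. Z. \textbf{277} (2014).

\bibitem{Wa} Waldspurger, J. Inst. Math. Jussieu \textbf{2} (2003).

\end{thebibliography}
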